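\title{Tor-independent semidualizing modules whose tensor product is not semidualizing}

\begin{abstract}
We construct a commutative artinian local ring $R$ and semidualizing $R$-modules $B$ and $C$ such that $\operatorname{Tor}^R_n(B,C)=0$ for all $n\ge 1$ while $B\otimes_R C$ is not semidualizing. Examples of this kind exist over complete Cohen--Macaulay local rings of every dimension, with any residue field that is not algebraic over a finite field. This answers in the negative three questions on the derived tensor product of semidualizing complexes. The example comes from a four-dimensional noncommutative algebra over which Tate Tor can be nonzero in exactly two degrees. This behavior is carried to a commutative ring by $2\times 2$ matrices, and a trivial extension turns it into a pair of semidualizing modules.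
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $R$ be a commutative noetherian ring and let $\mathsf D(R)$ be the derived category of $R$-complexes, graded homologically. For a complex $X$ put $\inf X=\inf\{n:\mathrm H_n(X)\ne0\}$ and $\sup X=\sup\{n:\mathrm H_n(X)\ne0\}$, and for complexes $B,C$ put $\operatorname{Tor}^R_n(B,C)=\mathrm H_n(B\otimes_R^{\mathbf L}C)$. A complex $X$ is \emph{homologically finite} if $\mathrm H_n(X)$ is finitely generated for all $n$ and zero for $|n|\gg0$. A homologically finite complex $C$ is \emph{semidualizing} if the homothety morphism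
\[
\chi^R_C\colon R\longrightarrow \mathbf R\mathrm{Hom}_R(C,C),
\]
which sends $r$ to multiplication by $r$, is an isomorphism in $\mathsf D(R)$. For a finitely generated module $C$ this means that $R\to\operatorname{Hom}_R(C,C)$ is bijective and $\operatorname{Ext}^i_R(C,C)=0$ for all $i\ge1$: the module $C$ has the same endomorphisms and self-extensions as $R$ itself. For a field $k$ we write $(-)^\vee=\operatorname{Hom}_k(-,k)$.

\begin{example}\label{ex:first}
Let $k$ be a field.
\begin{enumerate}
\item[(1)] The module $R$ is semidualizing, and $R\otimes_R^{\mathbf L}C\simeq C$.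
\item[(2)] Let $A$ be a finite-dimensional commutative $k$-algebra. Then $A^\vee$ is semidualizing: the functor $\operatorname{Hom}_A(-,A^\vee)\cong(-)^\vee$ is exact, so $A^\vee$ is injective, and $\operatorname{Hom}_A(A^\vee,A^\vee)\cong A^{\vee\vee}$ identifies the homothety with the map $A\to A^{\vee\vee}$.
\item[(3)] Let $A=S\otimes_kT$ with $S,T$ as in (2). The modules $K=S^\vee\otimes_kT=S^\vee\otimes_SA$ and $K'=S\otimes_kT^\vee$ are semidualizing over $A$, by (2) and flat base change (fact (D2) in Section~\ref{sec:unit}). Since $K'$ is free over $S$, we get $K\otimes_A^{\mathbf L}K'\simeq S^\vee\otimes_S^{\mathbf L}K'\simeq S^\vee\otimes_kT^\vee\cong A^\vee$. The higher Tor modules vanish and the tensor product is semidualizing.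
\item[(4)] Let $A=k[x,y]/(x,y)^2$, and let $\alpha,\beta,\gamma$ be the basis of $A^\vee$ dual to $x,y,1$, so that $x\alpha=y\beta=\gamma$ and $y\alpha=x\beta=0$. Then $\gamma\otimes\alpha=\beta\otimes y\alpha=0$ and $\gamma\otimes\beta=\alpha\otimes x\beta=0$, so the maximal ideal kills $A^\vee\otimes_AA^\vee\cong k^4$, which is therefore not semidualizing. Tensoring $0\to k^3\to A^2\to A^\vee\to0$ with $A^\vee$ gives $\dim_k\operatorname{Tor}_1^A(A^\vee,A^\vee)=6-6+4=4$.
\end{enumerate}
\end{example}

In these examples the tensor product is semidualizing exactly when the higher Tor modules vanish. One implication holds in general over an artinian local ring: if $B$, $C$ are semidualizing modules and $B\otimes_R^{\mathbf L}C$ is semidualizing, then $\operatorname{Tor}_n^R(B,C)=0$ for $n\ge1$ (Corollary~\ref{cor:necessary}). For the converse, consider the adjunction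
\[
\mathbf R\mathrm{Hom}_R(B\otimes_R^{\mathbf L}C,\,B\otimes_R^{\mathbf L}C)\simeq\mathbf R\mathrm{Hom}_R\bigl(C,\mathbf R\mathrm{Hom}_R(B,B\otimes_R^{\mathbf L}C)\bigr).
\]
If $C$ can be pulled out of the inner term, as it can when $C$ is finitely generated and projective, that term becomes $\mathbf R\mathrm{Hom}_R(B,B)\otimes_R^{\mathbf L}C\simeq C$ and the right side becomes $R$. It is tempting to guess that vanishing of Tor is the hypothesis that permits this step. The following questions are posed in \cite{FST}.

\medskip
\noindent\textbf{Questions.} Let $B$ and $C$ be semidualizing $R$-complexes. Must $B\otimes_R^{\mathbf L}C$ be semidualizing under each of the following hypotheses?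
\begin{enumerate}
\item[(a)] $R$ is local and $\operatorname{Tor}_n^R(B,C)=0$ for $2\dim(R)+1$ consecutive values of $n>\inf B+\inf C$, where $\dim(R)$ is the Krull dimension.
\item[(b)] $\operatorname{Tor}_n^R(B,C)=0$ for all $n>\inf B+\inf C$.
\item[(c)] $\operatorname{Tor}_n^R(B,C)=0$ for all $n\gg0$.
\end{enumerate}
\medskip

The Tor modules vanish for $n<\inf B+\inf C$, and in degree $\inf B+\inf C$ one finds $\mathrm H_{\inf B}(B)\otimes_R\mathrm H_{\inf C}(C)$, which is nonzero when $R$ is local, by Nakayama's lemma. So over a local ring (b) asks for as much vanishing as possible, and it implies (a) and (c). One local counterexample to (b) therefore settles all three questions.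

\begin{theorem}\label{thm:artinian}
There is a commutative artinian local ring $R$ with finitely generated semidualizing modules $B,C$ such that $\operatorname{Tor}_n^R(B,C)=0$ for all $n\ge1$, but $B\otimes_R^{\mathbf L}C\simeq B\otimes_RC$ is not semidualizing.
\end{theorem}

Here $\inf B=\inf C=0$, so the answer to each of (a), (b) and (c) is no. The failure is not special to dimension zero.

\begin{theorem}\label{thm:dimd}
Let $k$ be a field that is not algebraic over a finite field, and let $d\ge0$. There is a complete Cohen--Macaulay local $k$-algebra $R_d$ of dimension $d$ with residue field $k$, and there are finitely generated semidualizing $R_d$-modules $B_d,C_d$, such that $\operatorname{Tor}_n^{R_d}(B_d,C_d)=0$ for all $n\ge1$ but $B_d\otimes_{R_d}C_d$ is not semidualizing.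
\end{theorem}

Thus in (a) no number of consecutive vanishing Tor modules suffices, in any dimension.

The idea is that Tor sees only half of a doubly infinite complex. Suppose $G$ is an exact complex of finitely generated free modules over an artinian local ring $A$, unbounded in both directions, and $K$ is a semidualizing $A$-module. The modules $\operatorname{Tor}^A_n(K,\operatorname{coker}(G_1\to G_0))$, $n\ge1$, are the homology of $K\otimes_AG$ in positive degrees. The step of pulling $C$ out of $\mathbf R\mathrm{Hom}$ involves the negative degrees. We therefore look for a complex $K\otimes_AG$ that is exact in all high degrees without being exact. Section~\ref{sec:E} exhibits this asymmetry by hand over a four-dimensional noncommutative algebra $E$. Section~\ref{sec:unit} gives a criterion for $B\otimes_R^{\mathbf L}C$ to be semidualizing, and Section~\ref{sec:reduction} shows that an asymmetric complex over a commutative ring $A$ yields the example over a trivial extension of $A$. Sections~\ref{sec:tate} and~\ref{sec:matrices} transport the asymmetry from $E$ to a commutative ring,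 and Section~\ref{sec:proofs} assembles the proofs.

\section{A complex with homology in two degrees}\label{sec:E}

Let $k$ be a field and $q\in k^*$. Put
\[
E=k\langle t,g\rangle/(t^2,\ g^2,\ gt-q\,tg).
\]
The relations are homogeneous of degree $2$ and linearly independent among the four words $tt,tg,gt,gg$, so $E_2=k\,tg$ is one-dimensional; and $E_3=E_2E_1=0$ because $tgt=q\,t^2g=0$ and $tgg=0$. Hence $1,t,g,tg$ is a basis of $E$. All $E$-modules below are finite-dimensional. For $\mu,\lambda\in k$ define right modules $V_\mu,V_\infty$ and left modules $L_\lambda,L_\infty$ by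
\[
V_\mu=E/(g-\mu t)E,\qquad V_\infty=E/tE,\qquad L_\lambda=E/E(g-\lambda t),\qquad L_\infty=E/Et .
\]
Since $(g-\mu t)t=q\,tg$ and $t(g-\lambda t)=tg$, the ideals $(g-\mu t)E$ and $E(g-\lambda t)$ are spanned by their generator and $tg$, while $tE=Et$ is spanned by $t$ and $tg$. So all these modules are two-dimensional, and they are recognized as follows. A right module with basis $a,at$ in which $ag=\mu\,at$ and $at$ is killed by $t$ and $g$ is $V_\mu$; a right module with basis $a,ag$ in which $at=0$ and $ag$ is killed by $t$ and $g$ is $V_\infty$. The same description, with the sides exchanged, holds for $L_\lambda$ and $L_\infty$. We call the index the \emph{slope}: it is the ratio of the action of $g$ to the action of $t$.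

The computation that drives the paper is
\begin{equation}\label{eq:product}
(g-\mu t)(g-\nu t)=-(q\nu+\mu)\,tg .
\end{equation}
The element annihilated by $g-\mu t$ is $g-\nu t$ with $\nu=-\mu/q$, so each syzygy changes the slope by the factor $-1/q$. Fix $\mu\in k$, put $\nu_n=(-q)^{1-n}\mu$ for $n\in\mathbb Z$, and let $\mathbf E^\mu$ be the sequence of right modules with $\mathbf E^\mu_n=E$ for all $n$ and with $\partial_n\colon \mathbf E^\mu_n\to\mathbf E^\mu_{n-1}$ equal to left multiplication by $g-\nu_nt$. Below $\delta$ is the Kronecker symbol, and $\delta_{\infty,\nu}=0$ for $\nu\in k$.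

\begin{lemma}\label{lem:hand}
The sequence $\mathbf E^\mu$ is an exact complex with $\operatorname{coker}\partial_n=V_{\nu_n}$. For $\lambda\in k\cup\{\infty\}$ and $n\in\mathbb Z$,
\[
\dim_k\mathrm H_n(\mathbf E^\mu\otimes_EL_\lambda)=\delta_{\lambda,\nu_n}+\delta_{\lambda,\nu_{n+1}} .
\]
\end{lemma}

\begin{proof}
Since $q\nu_{n+1}+\nu_n=0$, formula \eqref{eq:product} gives $\partial_n\partial_{n+1}=0$. Each $\partial_n$ has a two-dimensional image, hence a two-dimensional kernel, and this kernel contains the two-dimensional image of $\partial_{n+1}$. So the complex is exact.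

The complex $\mathbf E^\mu\otimes_EL_\lambda$ has $L_\lambda$ in each degree, and its $n$th differential is the action of $g-\nu_nt$. For $\lambda\in k$ this sends $\bar1\mapsto(\lambda-\nu_n)\bar t$ and $\bar t\mapsto0$; for $\lambda=\infty$ it sends $\bar1\mapsto\bar g$ and $\bar g\mapsto0$. In both cases its rank is $1-\delta_{\lambda,\nu_n}$, and $\dim_k\mathrm H_n=2-(1-\delta_{\lambda,\nu_n})-(1-\delta_{\lambda,\nu_{n+1}})$.
\end{proof}

\begin{example}\label{ex:hand}
Take $k=\mathbb Q$, $q=2$ and $\mu=\lambda=1$. The $n$th differential of $\mathbf E^1\otimes_EL_1$ is $1-(-2)^{1-n}$ times the map $\epsilon\colon\bar1\mapsto\bar t,\ \bar t\mapsto0$, whose kernel equals its image. In degrees $2,1,0,-1,-2$ the complex reads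
\[
\cdots\longrightarrow L_1\xrightarrow{\ \frac32\epsilon\ }L_1\xrightarrow{\ 0\ }L_1\xrightarrow{\ 3\epsilon\ }L_1\xrightarrow{\ -3\epsilon\ }L_1\longrightarrow\cdots .
\]
Exactly one differential vanishes, so the homology is one-dimensional in degrees $1$ and $0$ and zero elsewhere. In particular $\operatorname{Tor}^E_n(V_{\nu},L_1)=0$ for all $n\ge1$ when $\nu=\nu_2=-\frac12$, although the complex is not exact. If instead $q$ has finite order, for instance in the commutative case $q=1$, then $(-q)^m=1$ for some $m>0$, the complex $\mathbf E^\mu$ is periodic, and homology that vanishes in high degrees vanishes everywhere.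
\end{example}

The asymmetry we want is thus present over $E$ when $q$ has infinite order. The next two sections determine what exactly is needed over a commutative ring.

\section{The unit criterion}\label{sec:unit}

We recall how the derived functors are computed. Let $X$ be an $R$-complex whose homology modules are finitely generated and vanish in degrees $n\ll0$. Then $X$ is isomorphic in $\mathsf D(R)$ to a complex $P$ of finitely generated projective modules with $P_n=0$ for $n<\inf X$, and $X\otimes_R^{\mathbf L}Y=P\otimes_RY$ and $\mathbf R\mathrm{Hom}_R(X,Y)=\operatorname{Hom}_R(P,Y)$ for every complex $Y$. Assume $\mathrm H_n(Y)=0$ for $n\gg0$. After truncation $Y_n=0$ for $n>\sup Y$, and then each $\operatorname{Hom}_R(P,Y)_n=\prod_j\operatorname{Hom}_R(P_j,Y_{j+n})$ is a finite product. This has three consequences.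
\begin{enumerate}
\item[(D1)] If $i=\inf X$ and $h=\sup Y$ are finite, then $\mathbf R\mathrm{Hom}_R(X,Y)$ has no homology above degree $h-i$, and
\[
\mathrm H_{h-i}(\mathbf R\mathrm{Hom}_R(X,Y))\cong\operatorname{Hom}_R(\mathrm H_i(X),\mathrm H_h(Y)).
\]
Indeed, the top term of $\operatorname{Hom}_R(P,Y)$ is $\operatorname{Hom}_R(P_i,Y_h)$, and its cycles are the maps from $\operatorname{coker}(P_{i+1}\to P_i)$ to $\ker(Y_h\to Y_{h-1})$.
\item[(D2)] If $R\to R'$ is a flat homomorphism of noetherian rings, then $\mathbf R\mathrm{Hom}_R(X,Y)\otimes_RR'\simeq\mathbf R\mathrm{Hom}_{R'}(X\otimes_RR',Y\otimes_RR')$. For homologically finite $C$ this identifies $\chi^R_C\otimes_RR'$ with $\chi^{R'}_{C\otimes_RR'}$. So $C\otimes_RR'$ is semidualizing if $C$ is, and the converse holds when $R\to R'$ is faithfully flat.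
\item[(D3)] If $Y$ is homologically finite, it is isomorphic to a bounded complex of finitely generated modules, so the homology modules of $\mathbf R\mathrm{Hom}_R(X,Y)$ are finitely generated.
\end{enumerate}

The step of ``pulling $C$ out'' in the introduction is governed by one morphism. With $B$ replaced by a complex of projectives as above, the \emph{unit} is
\[
\eta_C\colon C\longrightarrow\mathbf R\mathrm{Hom}_R(B,B\otimes_R^{\mathbf L}C),\qquad c\longmapsto\bigl(b\mapsto(-1)^{|b||c|}\,b\otimes c\bigr).
\]

\begin{proposition}\label{prop:unit}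
Let $R$ be a commutative noetherian ring and let $B,C$ be semidualizing $R$-complexes such that $N=B\otimes_R^{\mathbf L}C$ has bounded homology. Then $N$ is semidualizing if and only if $\eta_C$ is an isomorphism in $\mathsf D(R)$.
\end{proposition}

\begin{proof}
Replace $B$ and $C$ by bounded below complexes of finitely generated projective modules. Then $N=B\otimes_RC$ is again such a complex, so $N$ is homologically finite and $\mathbf R\mathrm{Hom}_R(N,N)=\operatorname{Hom}_R(N,N)$. The adjunction isomorphism
\[
\operatorname{Hom}_R(B\otimes_RC,N)\cong\operatorname{Hom}_R(C,\operatorname{Hom}_R(B,N)),\qquad f\longmapsto\bigl(c\mapsto(b\mapsto(-1)^{|b||c|}f(b\otimes c))\bigr)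
\]
sends multiplication by $r$ to $c\mapsto\eta_C(rc)$. Hence it identifies $\chi_N$ with $\mathbf R\mathrm{Hom}_R(C,\eta_C)\circ\chi_C$. As $\chi_C$ is an isomorphism, $N$ is semidualizing if and only if $\mathbf R\mathrm{Hom}_R(C,Z)\simeq0$, where $Z$ is the mapping cone of $\eta_C$. It remains to show that $Z\not\simeq0$ forces $\mathbf R\mathrm{Hom}_R(C,Z)\not\simeq0$.

Since $N$ is homologically finite, (D1) and (D3) show that the homology of $\mathbf R\mathrm{Hom}_R(B,N)$, and hence of $Z$, is finitely generated in each degree and bounded above; this is where boundedness of $\mathrm H(N)$ is used. Suppose $Z\not\simeq0$. Let $h=\sup Z$ and let $\mathfrak p$ be an associated prime of $\mathrm H_h(Z)$, so the residue field of $R_{\mathfrak p}$ embeds in $\mathrm H_h(Z)_{\mathfrak p}$ and $\sup Z_{\mathfrak p}=h$. By (D2), $\mathbf R\mathrm{Hom}_{R_{\mathfrak p}}(C_{\mathfrak p},C_{\mathfrak p})\simeq R_{\mathfrak p}\ne0$, so $C_{\mathfrak p}\not\simeq0$; put $i=\inf C_{\mathfrak p}$. By (D2) and (D1),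
\[
\mathrm H_{h-i}(\mathbf R\mathrm{Hom}_R(C,Z))_{\mathfrak p}\cong\operatorname{Hom}_{R_{\mathfrak p}}\bigl(\mathrm H_i(C_{\mathfrak p}),\mathrm H_h(Z)_{\mathfrak p}\bigr).
\]
This is nonzero, because the nonzero finitely generated module $\mathrm H_i(C_{\mathfrak p})$ maps onto the residue field.
\end{proof}

\begin{corollary}\label{cor:necessary}
Let $R$ be artinian local and let $B,C$ be semidualizing $R$-modules such that $N=B\otimes_R^{\mathbf L}C$ is semidualizing. Then $\operatorname{Tor}_n^R(B,C)=0$ for all $n\ge1$.
\end{corollary}

\begin{proof}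
Let $h=\sup N$. By (D1), $\mathrm H_h(\mathbf R\mathrm{Hom}_R(B,N))\cong\operatorname{Hom}_R(B,\mathrm H_h(N))$, and this is nonzero because $B$ maps onto the residue field and $\mathrm H_h(N)$ has a nonzero socle. By Proposition~\ref{prop:unit}, $\mathbf R\mathrm{Hom}_R(B,N)\simeq C$ has homology only in degree $0$. So $h=0$.
\end{proof}

Theorem~\ref{thm:artinian} says that this necessary condition is not sufficient. What we shall use from Proposition~\ref{prop:unit} is this: if $B,C$ are semidualizing modules with vanishing higher Tor and $B\otimes_RC$ is semidualizing, then $\operatorname{Ext}_R^1(B,B\otimes_RC)\cong\mathrm H_{-1}(C)=0$.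

\section{From an asymmetric complex to semidualizing modules}\label{sec:reduction}

A syzygy module of a complex is rarely semidualizing, so we need a device that places a given module inside a semidualizing one. For an $A$-module $M$, the \emph{trivial extension} $R=A\ltimes M$ is the $A$-module $A\oplus M$ with multiplication $(a,m)(a',m')=(aa',am'+a'm)$. There are two natural ways to lift modules from $A$ to $R$: the module $K\otimes_AR$ contains $K\otimes_AM$, and $\operatorname{Hom}_A(R,A)$, with $(r\varphi)(r')=\varphi(rr')$, contains $M^*$. Here $(-)^*=\operatorname{Hom}_A(-,A)$. The first is semidualizing when $M$ behaves well with respect to $K$, the second when $M$ behaves well with respect to $A$, and their tensor product tests how $M^*$ behaves with respect to $K$.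

\begin{proposition}\label{prop:reduction}
Let $A$ be a commutative artinian local ring, $K$ a semidualizing $A$-module, and $F$ a complex of finitely generated free $A$-modules. Let $G$ be the complex with $G_n=(F_{-1-n})^*$ and the dual differentials. Assume:
\begin{enumerate}
\item[(i)] $F$ and $G$ are exact;
\item[(ii)] $K\otimes_AF$ is exact;
\item[(iii)] $\mathrm H_n(K\otimes_AG)=0$ for all $n\ge0$, and $\mathrm H_{-1}(K\otimes_AG)\ne0$.
\end{enumerate}
Put $M=\operatorname{coker}(F_1\to F_0)$, $R=A\ltimes M$, $B=K\otimes_AR$ and $C=\operatorname{Hom}_A(R,A)$. Then $R$ is a commutative artinian local ring with the same residue field as $A$, the modules $B$ and $C$ are semidualizing over $R$, $\operatorname{Tor}_n^R(B,C)=0$ for all $n\ge1$, and $B\otimes_RC$ is not semidualizing.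
\end{proposition}

\begin{proof}
The ring $R$ is a finite $A$-module, hence artinian, and $M$ is an ideal of square zero with $R/M=A$, so $R$ is local with the same residue field, which we call $k$. The modules $B$ and $C$ are finitely generated, and $R\cong A\oplus M$ and $C\cong A\oplus M^*$ as $A$-modules. For an $A$-module $L$ let $u_L\colon L\to\operatorname{Hom}_A(K,K\otimes_AL)$ be the map $l\mapsto(\xi\mapsto\xi\otimes l)$. It is natural and additive in $L$, and $u_A$ is the homothety of $K$. So for $L$ finitely generated and free, $u_L$ is bijective and $\operatorname{Ext}^i_A(K,K\otimes_AL)=0$ for $i\ge1$.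

\smallskip
\emph{Step 1: $M$ is totally reflexive}, that is, $\operatorname{Ext}^i_A(M,A)=0=\operatorname{Ext}^i_A(M^*,A)$ for $i\ge1$ and the biduality map $M\to M^{**}$ is bijective. This uses (i). The map $F_0\to F_{-1}$ induces an injection $\iota\colon M\to F_{-1}$ with image $\ker(F_{-1}\to F_{-2})$. As $F_{\ge0}$ is a free resolution of $M$, the module $\operatorname{Ext}_A^i(M,A)$ is the homology of $G$ at $F_i^*=G_{-1-i}$ for $i\ge1$, which is zero, and
\[
M^*=\ker(G_{-1}\to G_{-2})=\operatorname{im}(G_0\to G_{-1})\cong\operatorname{coker}(G_1\to G_0),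
\]
the surjection $G_0\to M^*$ being $\iota^*$. So $G_{\ge0}$ is a free resolution of $M^*$. Since $G_n^*\cong F_{-1-n}$ naturally, $\operatorname{Ext}_A^i(M^*,A)$ is the homology of $F$ at $F_{-1-i}$ for $i\ge1$, which is zero, and $\iota^{**}$ identifies $M^{**}$ with $\ker(F_{-1}^{**}\to F_{-2}^{**})$. The biduality maps of $F_{-1}$ and $F_{-2}$ are bijective, and by naturality so is that of $M$.

\smallskip
\emph{Step 2: $B$ is semidualizing.} This uses (ii). We have $\operatorname{Tor}_n^A(K,M)=\mathrm H_n(K\otimes_AF)=0$ for $n\ge1$. Also $K\otimes_AM=\operatorname{coker}(K\otimes_AF_1\to K\otimes_AF_0)$, so the sequence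
\[
0\to K\otimes_AM\to K\otimes_AF_{-1}\to K\otimes_AF_{-2}\to\cdots
\]
is exact. Its terms $K\otimes_AF_j$ are acyclic for $\operatorname{Hom}_A(K,-)$, so $\operatorname{Ext}_A^i(K,K\otimes_AM)$ is the cohomology of the complex $\operatorname{Hom}_A(K,K\otimes_AF_{\le-1})$, which the maps $u_{F_j}$ identify with $F_{-1}\to F_{-2}\to\cdots$. Hence $\operatorname{Ext}_A^i(K,K\otimes_AM)=0$ for $i\ge1$, and $u_M$ is bijective. By additivity, $\operatorname{Tor}^A_n(K,R)=0$ for $n\ge1$, $\operatorname{Ext}^i_A(K,K\otimes_AR)=0$ for $i\ge1$, and $u_R$ is bijective.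

Let $\Pi$ be a projective resolution of $K$ over $A$. The vanishing of Tor says that $\Pi\otimes_AR$ is a projective resolution of $B$ over $R$. Therefore, for every $R$-module $L$ and all $n$,
\begin{equation}\label{eq:change}
\operatorname{Ext}^n_R(B,L)\cong\operatorname{Ext}^n_A(K,L),\qquad\operatorname{Tor}^R_n(B,L)\cong\operatorname{Tor}^A_n(K,L).
\end{equation}
With $L=B$ we get $\operatorname{Ext}_R^i(B,B)=0$ for $i\ge1$. The isomorphism $\operatorname{Hom}_R(B,B)\cong\operatorname{Hom}_A(K,K\otimes_AR)$ restricts a map along $\xi\mapsto\xi\otimes1$, so it sends multiplication by $r$ to $\xi\mapsto\xi\otimes r$. Thus the homothety of $B$ corresponds to $u_R$, which is bijective.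

\smallskip
\emph{Step 3: $C$ is semidualizing.} Let $I$ be an injective resolution of $A$ over $A$. The complex $\operatorname{Hom}_A(R,I)$ consists of injective $R$-modules, and it is a resolution of $C$ because $\operatorname{Ext}^i_A(R,A)=0$ for $i\ge1$ by Step~1. From $\operatorname{Hom}_R(C,\operatorname{Hom}_A(R,I))\cong\operatorname{Hom}_A(C,I)$ we get $\operatorname{Ext}^i_R(C,C)\cong\operatorname{Ext}^i_A(A\oplus M^*,A)=0$ for $i\ge1$. The isomorphism $\operatorname{Hom}_R(C,C)\cong\operatorname{Hom}_A(C,A)$ is $f\mapsto(\varphi\mapsto f(\varphi)(1))$, and it sends multiplication by $r$ to $\varphi\mapsto(r\varphi)(1)=\varphi(r)$. Thus the homothety of $C$ corresponds to the biduality map of the $A$-module $R\cong A\oplus M$, which is bijective by Step~1.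

\smallskip
\emph{Step 4: Tor vanishes.} By \eqref{eq:change} and the first half of (iii), for $n\ge1$,
\[
\operatorname{Tor}_n^R(B,C)\cong\operatorname{Tor}_n^A(K,M^*)\cong\mathrm H_n(K\otimes_AG)=0 .
\]

\smallskip
\emph{Step 5: $B\otimes_RC$ is not semidualizing.} Suppose it is. By Step~4 and Proposition~\ref{prop:unit}, $\operatorname{Ext}^1_R(B,B\otimes_RC)=0$. As an $A$-module $B\otimes_RC\cong K\otimes_AC\cong K\oplus(K\otimes_AM^*)$, so \eqref{eq:change} gives $\operatorname{Ext}^1_A(K,K\otimes_AM^*)=0$. We follow the complex $G$ one step into negative degrees. Let $M_1=\operatorname{coker}(G_0\to G_{-1})$, and let $\jmath\colon M_1\to G_{-2}$ be the induced map, which is injective because $G$ is exact. By right exactness of $K\otimes_A-$,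
\[
\ker(K\otimes_AM^*\to K\otimes_AG_{-1})=\mathrm H_0(K\otimes_AG)=0,\qquad H:=\ker(K\otimes_A\jmath)=\mathrm H_{-1}(K\otimes_AG)\ne0 .
\]
The first equality gives an exact sequence $0\to K\otimes_AM^*\to K\otimes_AG_{-1}\to K\otimes_AM_1\to0$. Since $\operatorname{Ext}^1_A(K,K\otimes_AM^*)=0$, the map $\operatorname{Hom}_A(K,K\otimes_AG_{-1})\to\operatorname{Hom}_A(K,K\otimes_AM_1)$ is surjective. Its composite with the bijection $u_{G_{-1}}$ factors through $u_{M_1}$, so $u_{M_1}$ is surjective. On the other hand,
\[
\operatorname{Hom}_A(K,K\otimes_A\jmath)\circ u_{M_1}=u_{G_{-2}}\circ\jmath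
\]
is injective. Hence $\operatorname{Hom}_A(K,K\otimes_A\jmath)$ is injective, that is, $\operatorname{Hom}_A(K,H)=0$. But $K\ne0$ maps onto $k$, and $k$ embeds in the nonzero module $H$ of finite length. This is a contradiction.
\end{proof}

It remains to find $A$, $K$ and $F$. Condition (iii) is the asymmetry of Example~\ref{ex:hand}; the difficulty is to obtain it over a commutative ring while keeping three other complexes exact.

\section{Tate Tor over $E$}\label{sec:tate}

We shall let two commutative rings $S$ and $T$ act on a right $E$-module $U$ and a left $E$-module $W$, and we want a doubly infinite complex that computes a Tor of $U$ and $W$ and on which both $S$ and $T$ act. A resolution of $U$ alone need not carry an action of $S$. A resolution $\mathbf P$ of $E$ as a bimodule avoids the problem, since $U\otimes_E\mathbf P\otimes_EW$ is functorial in $U$ and in $W$.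

A finite-dimensional $k$-algebra $\Omega$ is \emph{Frobenius} if there is a linear form $\phi$ on $\Omega$ such that $(a,b)\mapsto\phi(ab)$ is nondegenerate. Then $\Omega\cong\Omega^\vee$ as left modules and as right modules. Since $\Omega^\vee$ is injective, finitely generated projective modules are injective. Moreover, every finite-dimensional module $L$ embeds in a free module of finite rank: dualize a surjection $\Omega^m\to L^\vee$. For $E$, let $\phi$ be the coefficient of $tg$. The nonzero values on pairs of basis elements are $\phi(1\cdot tg)=\phi(tg\cdot1)=\phi(t\cdot g)=1$ and $\phi(g\cdot t)=q$, so the form is nondegenerate. The algebra $E\otimes_kE^{\mathrm{op}}$, whose left modules are the $E$-bimodules, is Frobenius with the form $\phi\otimes\phi$, whose Gram matrix is a Kronecker product of invertible matrices.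

Hence the bimodule $E$ has a resolution $\cdots\to P_1\to P_0\to E\to0$ and a coresolution $0\to E\to P_{-1}\to P_{-2}\to\cdots$ in which each $P_n\cong(E\otimes_kE)^{m_n}$ is a free bimodule of finite rank. Splicing them gives an exact complex $\mathbf P$ with $\operatorname{im}(P_0\to P_{-1})=E$, which we fix. Let $Z_n=\ker(P_n\to P_{n-1})$, so $Z_{-1}=E$. As sequences of left modules, all $0\to Z_n\to P_n\to Z_{n-1}\to0$ split, with $Z_n$ projective. For $n\ge0$ this follows by ascending induction, $Z_{n-1}$ being projective; for $n\le-1$ by descending induction, $Z_n$ being projective and hence injective. The same holds on the right. So $\mathbf P$ is a direct sum of complexes $Z\xrightarrow{=}Z$ as a complex of left modules, and also as a complex of right modules, and $V\otimes_E\mathbf P$ and $\mathbf P\otimes_EL$ are exact for all $V$ and $L$. For a right module $V$ and a left module $L$ define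
\[
\widehat{\operatorname{Tor}}_n(V,L)=\mathrm H_n(V\otimes_E\mathbf P\otimes_EL),\qquad n\in\mathbb Z .
\]
\begin{enumerate}
\item[(T1)] A short exact sequence in either variable gives a long exact sequence in $\widehat{\operatorname{Tor}}$, because $V\otimes_EP_n\otimes_EL\cong(V\otimes_kL)^{m_n}$ is exact in $V$ and in $L$.
\item[(T2)] $\widehat{\operatorname{Tor}}_n(V,L)=0$ for all $n$ if $V$ or $L$ is projective, because for $L=E$ the complex is $V\otimes_E\mathbf P$ and for $V=E$ it is $\mathbf P\otimes_EL$.
\item[(T3)] $\widehat{\operatorname{Tor}}_n(V,L)=\operatorname{Tor}^E_n(V,L)$ for $n\ge1$, because $P_{\ge0}\otimes_EL$ is a resolution of $L$ by the free modules $(E\otimes_kL)^{m_n}$.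
\item[(T4)] For a field extension $k\subseteq k'$, the complex $\mathbf P\otimes_kk'$ has the same properties over $E\otimes_kk'$, and it computes $\widehat{\operatorname{Tor}}_n(V,L)\otimes_kk'$ from $V\otimes_kk'$ and $L\otimes_kk'$.
\end{enumerate}

\begin{lemma}\label{lem:slopes}
Let $\mu\in k$, $\lambda\in k\cup\{\infty\}$ and $n\in\mathbb Z$. Then $\widehat{\operatorname{Tor}}_n(V_\mu,L_\lambda)\ne0$ if and only if $\lambda\in\{(-q)^{1-n}\mu,\ (-q)^{-n}\mu\}$.
\end{lemma}

\begin{proof}
Let $\nu_j=(-q)^{1-j}\mu$. Lemma~\ref{lem:hand} gives exact sequences $0\to V_{\nu_{j+1}}\to E\to V_{\nu_j}\to0$, so $\widehat{\operatorname{Tor}}_m(V_{\nu_j},L_\lambda)\cong\widehat{\operatorname{Tor}}_{m-1}(V_{\nu_{j+1}},L_\lambda)$ for all $j,m\in\mathbb Z$ by (T1) and (T2). As $\nu_1=\mu$, this and (T3) give $\widehat{\operatorname{Tor}}_n(V_\mu,L_\lambda)\cong\operatorname{Tor}_1^E(V_{\nu_n},L_\lambda)$. The truncation $\cdots\to\mathbf E^\mu_{n+1}\to\mathbf E^\mu_n\to\mathbf E^\mu_{n-1}$ is a free resolution of $V_{\nu_n}$, so this Tor is $\mathrm H_n(\mathbf E^\mu\otimes_EL_\lambda)$, and Lemma~\ref{lem:hand}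 applies.
\end{proof}

We say that a right module $V$ has \emph{slope sequence} $(\mu_1,\dots,\mu_m)$ if $V\cong Y\oplus Q$ with $Y$ projective and $Q$ has a filtration $0=Q^0\subset Q^1\subset\dots\subset Q^m=Q$ with $Q^i/Q^{i-1}\cong V_{\mu_i}$. The definition for left modules uses the $L_\lambda$.

\begin{lemma}\label{lem:devissage}
Let $V$ and $L$ have slope sequences $(\mu_1,\dots,\mu_m)$ and $(\lambda_1,\dots,\lambda_l)$, and let $n\in\mathbb Z$. Assume $\widehat{\operatorname{Tor}}_n(V_{\mu_i},L_{\lambda_j})=0$ for all $i,j$. Then $\widehat{\operatorname{Tor}}_n(V,L)=0$, and if $m,l\ge1$ then $\widehat{\operatorname{Tor}}_{n+1}(V,L)$ maps onto $\widehat{\operatorname{Tor}}_{n+1}(V_{\mu_m},L_{\lambda_l})$.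
\end{lemma}

\begin{proof}
By (T2) the projective summands contribute nothing, and the vanishing follows from (T1) by induction on $m+l$. The kernels $V'$ of $V\to V_{\mu_m}$ and $L'$ of $L\to L_{\lambda_l}$ have the slope sequences with the last entry removed, so $\widehat{\operatorname{Tor}}_n(V',L)=0=\widehat{\operatorname{Tor}}_n(V_{\mu_m},L')$. By (T1) both maps $\widehat{\operatorname{Tor}}_{n+1}(V,L)\to\widehat{\operatorname{Tor}}_{n+1}(V_{\mu_m},L)\to\widehat{\operatorname{Tor}}_{n+1}(V_{\mu_m},L_{\lambda_l})$ are surjective.
\end{proof}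

\begin{lemma}\label{lem:dual}
If a left module $L$ has slope sequence $(\lambda_1,\dots,\lambda_l)$, then the right module $L^\vee$ has slope sequence $(\lambda_l,\dots,\lambda_1)$. The same holds with left and right exchanged.
\end{lemma}

\begin{proof}
The functor $(-)^\vee$ is exact and contravariant, and it preserves projectives because $E^\vee\cong E$. So it suffices to show $L_\lambda^\vee\cong V_\lambda$ and $V_\lambda^\vee\cong L_\lambda$; the second follows from the first by dualizing. For $\lambda\in k$ let $\alpha,\beta$ be the basis of $L_\lambda^\vee$ dual to $\bar1,\bar t$. From $t\bar1=\bar t$, $g\bar1=\lambda\bar t$ and $t\bar t=g\bar t=0$ we get $\beta t=\alpha$, $\beta g=\lambda\alpha$ and $\alpha t=\alpha g=0$. For $\lambda=\infty$ and the basis dual to $\bar1,\bar g$ we get $\beta g=\alpha$, $\beta t=0$ and $\alpha t=\alpha g=0$. These are the descriptions of $V_\lambda$ in Section~\ref{sec:E}.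
\end{proof}

\section{Matrices over commutative rings}\label{sec:matrices}

A homomorphism from $E$ to a commutative ring kills $(q-1)tg$, and so loses the relation that produced the asymmetry. Homomorphisms from $E$ to $2\times2$ matrices over a commutative ring $\Lambda$ have no such constraint, and they make the rows $\Lambda^{1\times2}$ a right $E$-module and the columns $\Lambda^{2\times1}$ a left $E$-module, both free over $\Lambda$.

Here is what we need. Let $U$ be the rows over a ring $S$ and $W$ the columns over a ring $T$, and put $\widetilde U=S^\vee\otimes_SU$ and $\widetilde W=W\otimes_TT^\vee$. With $A=S\otimes_kT$, $K=S^\vee\otimes_kT$ and $F=U\otimes_E\mathbf P\otimes_EW$, the four complexes in Proposition~\ref{prop:reduction} will have homology given by the Tate Tor of the four pairs $(U,W)$, $(\widetilde U,\widetilde W)$, $(\widetilde U,W)$, $(U,\widetilde W)$. The first three must vanish and the last must not. In particular $U\not\cong\widetilde U$ and $W\not\cong\widetilde W$, so $S^\vee\not\cong S$ and $T^\vee\not\cong T$. We shall see that $\widetilde U$ is the dual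 of the columns over $S$, so we need rings over which rows and columns have different slopes.

For $p,\sigma,\kappa\in k^*$ let $\Lambda=\Lambda(p,\sigma,\kappa)$ be the quotient of $k[v,w,x,y,z]$ by the ideal generated by
\begin{gather*}
v^2,\quad z^2,\quad xy,\quad zx-p\,vx,\quad zy-p^{-1}vy,\\
y^2,\quad w^2,\quad xw,\quad x^2-\sigma\,vw,\quad yw-vx,\quad zw-\kappa\,vw,
\end{gather*}
and put
\[
\Delta=\begin{pmatrix}v&0\\0&z\end{pmatrix},\qquad\Gamma=\begin{pmatrix}0&x\\y&0\end{pmatrix}.
\]
The five relations in the first line say exactly that
\begin{equation}\label{eq:matrices}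
\Delta^2=0,\qquad\Gamma^2=0,\qquad\Gamma\Delta=\begin{pmatrix}0&zx\\vy&0\end{pmatrix}=p\begin{pmatrix}0&vx\\zy&0\end{pmatrix}=p\,\Delta\Gamma .
\end{equation}
The six relations in the second line make the ring small and, through the extra variable $w$, create slopes that depend on $\sigma$ and $\kappa$. There are $15$ quadratic monomials, and each of the $11$ monomials other than $vw,vx,vy,vz$ occurs in exactly one relation, which sets it equal to a multiple of one of these four. So $\Lambda_2$ has basis $vw,vx,vy,vz$. Then $\Lambda_2=v\Lambda_1$ and $\Lambda_3=v\Lambda_1\Lambda_1=v\Lambda_2=v^2\Lambda_1=0$. Thus $\Lambda$ is an artinian local ring with residue field $k$ and $\dim_k\Lambda=1+5+4=10$.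

By \eqref{eq:matrices}, $E$ maps to $\operatorname{Mat}_2(\Lambda)$ in two situations:
\begin{enumerate}
\item[(I)] $p=q$, with $t\mapsto\Delta$ and $g\mapsto\Gamma$, since $\Gamma\Delta=q\,\Delta\Gamma$;
\item[(II)] $p=q^{-1}$, with $t\mapsto\Gamma$ and $g\mapsto\Delta$, since $\Delta\Gamma=q\,\Gamma\Delta$.
\end{enumerate}
Let $\bar k$ be an algebraic closure of $k$. Slope sequences of a module will be taken after extension of scalars to $\bar k$, and $1/0=\infty$.

\begin{lemma}\label{lem:rowscols}
Let $\theta_1,\dots,\theta_6\in\bar k$ be the roots, in any order, of $\xi^4(\xi^2-\sigma/\kappa)$ in the case of the rows $\Lambda^{1\times2}$, and of $\xi^4(\xi^2-\sigma/p)$ in the case of the columns $\Lambda^{2\times1}$. Then the module has slope sequence $(\theta_1,\dots,\theta_6)$ in situation \textup{(I)} and $(1/\theta_1,\dots,1/\theta_6)$ in situation \textup{(II)}.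
\end{lemma}

\begin{proof}
Let $e_1,e_2$ be the standard basis over $\Lambda$, and let $Y$ be the $E$-submodule generated by $e_1,e_2$. In both situations the image of $E$ is spanned by $1,\Delta,\Gamma,\Delta\Gamma$.

\emph{Rows.} For $c\in\Lambda$ we have $(ce_1)\Delta=vce_1$, $(ce_2)\Delta=zce_2$, $(ce_1)\Gamma=xce_2$, $(ce_2)\Gamma=yce_1$. So $Y$ is spanned by $e_1,ve_1,xe_2,vxe_2$ and $e_2,ze_2,ye_1,zye_1=p^{-1}vye_1$, and $\dim_kY=8$. The quotient $Q=\Lambda^{1\times2}/Y$ is $Q_1\oplus Q_2$, graded by degree, where $Q_1$ has the basis in the first column below and $Q_2$ has the basis $vxe_1,vze_1,vwe_1,vze_2,vye_2,vwe_2$.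
\[
\begin{array}{c|c|l|c}
a & a\Delta & a\Gamma & \Theta(a)\\ \hline
xe_1 & vxe_1 & x^2e_2=\sigma\,vwe_2 & \sigma\kappa^{-1}we_2\\
ze_1 & vze_1 & zxe_2=p\,vxe_2\in Y & 0\\
we_1 & vwe_1 & xwe_2=0 & 0\\
ve_2 & vze_2 & vye_1\in Y & 0\\
ye_2 & p^{-1}vye_2 & y^2e_1=0 & 0\\
we_2 & \kappa\,vwe_2 & ywe_1=vxe_1 & xe_1
\end{array}
\]
The second column shows that $\Delta$ maps $Q_1$ bijectively onto $Q_2$. So there is a unique operator $\Theta$ on $Q_1$ such that $\Gamma$ acts on $a$ as $\Delta$ acts on $\Theta(a)$; it is listed in the last column, and its characteristic polynomial is $\xi^4(\xi^2-\sigma/\kappa)$.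

\emph{Columns.} Now $\Delta(ce_1)=vce_1$, $\Delta(ce_2)=zce_2$, $\Gamma(ce_1)=yce_2$, $\Gamma(ce_2)=xce_1$. So $Y$ is spanned by $e_1,ve_1,ye_2,zye_2=p^{-1}vye_2$ and $e_2,ze_2,xe_1,vxe_1$, and again $\dim_kY=8$. In $Q=\Lambda^{2\times1}/Y$ the part $Q_2$ has the basis $vye_1,vze_1,vwe_1,vze_2,vxe_2,vwe_2$, and on $Q_1$ we find:
\[
\begin{array}{c|c|l|c}
a & \Delta a & \Gamma a & \Theta(a)\\ \hline
ye_1 & vye_1 & y^2e_2=0 & 0\\
ze_1 & vze_1 & zye_2=p^{-1}vye_2\in Y & 0\\
we_1 & vwe_1 & ywe_2=vxe_2 & p^{-1}xe_2\\
ve_2 & vze_2 & vxe_1\in Y & 0\\
xe_2 & p\,vxe_2 & x^2e_1=\sigma\,vwe_1 & \sigma\,we_1\\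
we_2 & \kappa\,vwe_2 & xwe_1=0 & 0
\end{array}
\]
Again $\Delta\colon Q_1\to Q_2$ is bijective, and $\Theta$ has characteristic polynomial $\xi^4(\xi^2-\sigma/p)$.

\emph{Both cases.} The surjection $E^2\to Y$ is bijective because both sides have dimension $8$. So $Y$ is free, hence injective, and the module is isomorphic to $Y\oplus Q$. The part $Q_2$ is killed by $\Delta$ and $\Gamma$ since $\Lambda_3=0$. Extend scalars to $\bar k$. Choosing an eigenvector for $\theta_1$, passing to the quotient and repeating, we get a flag $0=\Phi_0\subset\dots\subset\Phi_6=Q_1$ of $\Theta$-stable subspaces with $\Theta$ acting on the line $\Phi_i/\Phi_{i-1}$ by $\theta_i$. Let $Q^i$ be the sum of $\Phi_i$ and its image under $\Delta$. It is a submodule, since $\Gamma$ maps $\Phi_i$ to the image of $\Theta(\Phi_i)\subseteq\Phi_i$ under $\Delta$. The factor $Q^i/Q^{i-1}$ has a basis $a,a'$ such that $\Delta$ sends $a$ to $a'$, $\Gamma$ sends $a$ to $\theta_ia'$, and both kill $a'$. By Section~\ref{sec:E} its slope is $\theta_i$ if $(t,g)=(\Delta,\Gamma)$ and $1/\theta_i$ if $(t,g)=(\Gamma,\Delta)$.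
\end{proof}

The tables show why rows and columns differ: the two-dimensional block on which $\Theta$ is invertible contains $we_2$ for rows, where $\Delta$ picks up the factor $\kappa$, and $xe_2$ for columns, where it picks up $p$.

From now on we assume that
\begin{equation}\label{eq:qs}
q\in k^*\ \text{has infinite multiplicative order},\qquad s\in k^*,\quad s\notin q^{\mathbb Z}.
\end{equation}
Let $S=\Lambda(q,1,1)$ in situation (I) and $T=\Lambda(q^{-1},s,s)$ in situation (II), and put
\[
U=S^{1\times2},\qquad W=T^{2\times1},\qquad\widetilde U=S^\vee\otimes_SU,\qquad\widetilde W=W\otimes_TT^\vee .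
\]
Scalars commute with matrices, so $U$ and $\widetilde U$ are $S$-$E$-bimodules and $W$ and $\widetilde W$ are $E$-$T$-bimodules. The roles of $t$ and $g$ are exchanged for $T$ because $\widehat{\operatorname{Tor}}_n(V_0,L_0)\ne0$ for all $n$ by Lemma~\ref{lem:slopes}; the exchange turns the unavoidable eigenvalue $0$ into the slope $\infty$, which has no Tate Tor with any finite slope. The choice $\sigma=\kappa$ in both rings makes the slopes of the two row modules match.

An element of $\widetilde U$ is a row $\varphi=(\varphi_1,\varphi_2)$ with entries in $S^\vee$, and $\langle\varphi,c\rangle=\varphi_1(c_1)+\varphi_2(c_2)$ is a perfect pairing with the columns $c\in S^{2\times1}$. For a matrix $(m_{ij})$ over $S$,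
\[
\sum_j\Bigl(\sum_i\varphi_im_{ij}\Bigr)(c_j)=\sum_i\varphi_i\Bigl(\sum_jm_{ij}c_j\Bigr),
\]
so $\widetilde U\cong(S^{2\times1})^\vee$ as right $E$-modules. The same identity, read for a column of linear forms $\varphi_j$ and a row $c_i$ as $\sum_i(\sum_jm_{ij}\varphi_j)(c_i)=\sum_j\varphi_j(\sum_ic_im_{ij})$, gives $\widetilde W\cong(T^{1\times2})^\vee$ as left $E$-modules. Lemmas~\ref{lem:rowscols} and~\ref{lem:dual} yield the following slopes, which can be arranged in any order in a slope sequence.
\[
\begin{array}{c|l|c|l}
\text{module} & \text{description} & \theta^2\ \text{for}\ \theta\ne0 & \text{slopes}\\ \hline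
U & \text{rows over } S & \sigma/\kappa=1 & \mu=0\ \text{or}\ \mu^2=1\\
\widetilde U & \text{dual of columns over } S & \sigma/p=q^{-1} & \mu=0\ \text{or}\ \mu^2=q^{-1}\\
W & \text{columns over } T & \sigma/p=qs & \lambda=\infty\ \text{or}\ \lambda^2=(qs)^{-1}\\
\widetilde W & \text{dual of rows over } T & \sigma/\kappa=1 & \lambda=\infty\ \text{or}\ \lambda^2=1
\end{array}
\]

\begin{proposition}\label{prop:four}
Assume \eqref{eq:qs}. Then $\widehat{\operatorname{Tor}}_n(U,W)$, $\widehat{\operatorname{Tor}}_n(\widetilde U,W)$ and $\widehat{\operatorname{Tor}}_n(\widetilde U,\widetilde W)$ vanish for all $n\in\mathbb Z$. Moreover, $\widehat{\operatorname{Tor}}_n(U,\widetilde W)=0$ for $n\notin\{0,1\}$, and $\widehat{\operatorname{Tor}}_0(U,\widetilde W)\ne0$.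
\end{proposition}

\begin{proof}
By (T4) we may work over $\bar k$. Let $\mu$ be a slope of the right module and $\lambda$ a slope of the left module in one of the four pairs, and suppose $\widehat{\operatorname{Tor}}_n(V_\mu,L_\lambda)\ne0$. By Lemma~\ref{lem:slopes}, $\lambda=(-q)^j\mu$ with $j\in\{1-n,-n\}$. So $\lambda\ne\infty$; and $\mu\ne0$, because $\lambda\ne0$ in the table. Therefore $\lambda^2/\mu^2=q^{2j}$. For $(U,W)$ this reads $(qs)^{-1}=q^{2j}$, and for $(\widetilde U,W)$ it reads $s^{-1}=q^{2j}$; both contradict $s\notin q^{\mathbb Z}$. For $(\widetilde U,\widetilde W)$ it reads $q=q^{2j}$, which is impossible as $q$ has infinite order. For $(U,\widetilde W)$ it reads $1=q^{2j}$, so $j=0$ and $n\in\{0,1\}$. Lemma~\ref{lem:devissage} gives all the vanishing statements.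

For the last claim, choose slope sequences of $U$ and of $\widetilde W$ that end in $1$. By Lemma~\ref{lem:devissage} with $n=-1$, the space $\widehat{\operatorname{Tor}}_0(U,\widetilde W)$ maps onto $\widehat{\operatorname{Tor}}_0(V_1,L_1)$, which is nonzero by Lemma~\ref{lem:slopes}.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:artinian}]
Let $k,q,s$ satisfy \eqref{eq:qs}, for instance $k=\mathbb Q$, $q=2$, $s=3$, and keep the notation of Section~\ref{sec:matrices}. The ring $A=S\otimes_kT$ is a finite-dimensional commutative $k$-algebra, and the maximal ideals of $S$ and $T$ generate a nilpotent ideal with quotient $k$. So $A$ is artinian local with residue field $k$. The module $K=S^\vee\otimes_kT$ is semidualizing over $A$ by Example~\ref{ex:first}(3). Put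
\[
F=U\otimes_E\mathbf P\otimes_EW .
\]
This is a complex of $A$-modules, with $S$ acting through $U$ and $T$ through $W$, and $F_n\cong(U\otimes_kW)^{m_n}\cong A^{4m_n}$. Let $G_n=(F_{-1-n})^*$. We verify the hypotheses of Proposition~\ref{prop:reduction}.

For an $S$-module $J$ and a $T$-module $J'$ there is an isomorphism of complexes
\[
(J\otimes_kJ')\otimes_AF\cong(J\otimes_SU)\otimes_E\mathbf P\otimes_E(W\otimes_TJ'),
\]
given by $(j\otimes j')\otimes(u\otimes\pi\otimes\omega)\mapsto(j\otimes u)\otimes\pi\otimes(\omega\otimes j')$. This map is natural in the bimodule $P_n$, and for the bimodule $E\otimes_kE$ both sides are $(J\otimes_SU)\otimes_k(W\otimes_TJ')$. Since $A^\vee\cong S^\vee\otimes_kT^\vee$ and $K^\vee\cong S\otimes_kT^\vee$, the homology of $F$, $K\otimes_AF$, $A^\vee\otimes_AF$ and $K^\vee\otimes_AF$ is the Tate Tor of $(U,W)$, $(\widetilde U,W)$, $(\widetilde U,\widetilde W)$ and $(U,\widetilde W)$, respectively. By Proposition~\ref{prop:four} the first three complexes are exact; in particular (ii) holds.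

For a finite-dimensional $A$-module $L$ and each $n$ there are natural isomorphisms
\[
L\otimes_A(F_n)^*\cong\operatorname{Hom}_A(F_n,L)\cong\operatorname{Hom}_A(F_n,(L^\vee)^\vee)\cong(L^\vee\otimes_AF_n)^\vee ,
\]
the first because $F_n$ is free of finite rank and the last by adjunction. As $(-)^\vee$ is exact,
\[
\mathrm H_n(L\otimes_AG)\cong\mathrm H_{-1-n}(L^\vee\otimes_AF)^\vee .
\]
For $L=A$ this shows that $G$ is exact, so (i) holds. For $L=K$ it gives $\mathrm H_n(K\otimes_AG)\cong\widehat{\operatorname{Tor}}_{-1-n}(U,\widetilde W)^\vee$, which by Proposition~\ref{prop:four} is zero for $n\ge0$ and nonzero for $n=-1$. So (iii) holds, and Proposition~\ref{prop:reduction} provides $R$, $B$ and $C$. Since the higher Tor modules vanish, $B\otimes_R^{\mathbf L}C\simeq B\otimes_RC$.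
\end{proof}

By right exactness of the tensor product, $M=\operatorname{coker}(F_1\to F_0)\cong U\otimes_EW$. So the ring is explicit: $R=(S\otimes_kT)\ltimes(U\otimes_EW)$, a finite-dimensional local $k$-algebra with residue field $k$. The complex $\mathbf P$ enters only the proof.

\begin{proof}[Proof of Theorem~\ref{thm:dimd}]
First, $k$ contains elements $q,s$ satisfying \eqref{eq:qs}. In characteristic $0$ take $q=2$ and $s=3$. In positive characteristic choose $\tau\in k$ transcendental over the prime field and take $q=\tau$, $s=1+\tau$. An equation $\tau^j=1$ with $j\ne0$, or $\tau^j=1+\tau$ with $j\in\mathbb Z$, would give a nontrivial polynomial relation for $\tau$ after clearing denominators.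

Let $R,B,C$ be as in the proof of Theorem~\ref{thm:artinian}, and put $R_d=R[[Y_1,\dots,Y_d]]$, $B_d=B\otimes_RR_d$ and $C_d=C\otimes_RR_d$. The ring $R_d$ is a complete noetherian local $k$-algebra with residue field $k$. The sequence $Y_1,\dots,Y_d$ is regular with artinian quotient $R$, so $R_d$ is Cohen--Macaulay of dimension $d$. Since $R$ is finite-dimensional over $k$, we have $R_d\cong R\otimes_kk[[Y_1,\dots,Y_d]]$, which is a nonzero free $R$-module and hence faithfully flat. Therefore $\operatorname{Tor}_n^{R_d}(B_d,C_d)\cong\operatorname{Tor}_n^R(B,C)\otimes_RR_d=0$ for $n\ge1$. By (D2), $B_d$ and $C_d$ are semidualizing, and $B_d\otimes_{R_d}C_d\cong(B\otimes_RC)\otimes_RR_d$ is not.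
\end{proof}

\begin{remark}\label{rem:hypotheses}
The hypothesis on $k$ serves only to provide $q$ and $s$. In a field that is algebraic over a finite field every nonzero element has finite order, and for such $q$ Lemma~\ref{lem:slopes} gives $\widehat{\operatorname{Tor}}_n(V_1,L_1)\ne0$ for infinitely many negative $n$, so the verification of condition (iii) breaks down. The condition $s\notin q^{\mathbb Z}$ is the conjunction of $qs\notin q^{2\mathbb Z}$, used for the exactness of $F$, and $s\notin q^{2\mathbb Z}$, used for the exactness of $K\otimes_AF$.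
\end{remark}

Duality turns the example into one for Ext and Hom.

\begin{corollary}\label{cor:ext}
Let $R,B,C$ be as in the proof of Theorem~\ref{thm:artinian}. The modules $B$ and $C^\vee\cong\operatorname{Hom}_R(C,R^\vee)$ are semidualizing and $\operatorname{Ext}_R^n(B,C^\vee)=0$ for all $n\ge1$, but $\operatorname{Hom}_R(B,C^\vee)$ is not semidualizing.
\end{corollary}

\begin{proof}
The functor $(-)^\vee$ is an exact $R$-linear duality on finite-dimensional $R$-modules, and it sends finitely generated free modules to injective modules by Example~\ref{ex:first}(2). Let $L$ be a finite-dimensional module with a resolution $P$ by finitely generated free modules. Then $P^\vee$ is an injective resolution of $L^\vee$ and $\operatorname{Hom}_R(P,L)\cong\operatorname{Hom}_R(L^\vee,P^\vee)$, so $\operatorname{Ext}^i_R(L,L)\cong\operatorname{Ext}^i_R(L^\vee,L^\vee)$ for all $i$; for $i=0$ multiplication by $r$ corresponds to multiplication by $r$. Hence $L$ is semidualizing if and only if $L^\vee$ is. Now apply the adjunction $\operatorname{Hom}_R(P,C^\vee)\cong(P\otimes_RC)^\vee$ to a free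 resolution $P$ of $B$. It gives $\operatorname{Ext}^n_R(B,C^\vee)\cong\operatorname{Tor}_n^R(B,C)^\vee$ for all $n\ge0$, which is zero for $n\ge1$ and is $(B\otimes_RC)^\vee$ for $n=0$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{FST}
Anders J. Frankild, Sean Sather-Wagstaff and Amelia Taylor, \emph{Relations between semidualizing complexes}, arXiv:0712.3275 (2007).

\end{thebibliography}
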